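\title{Economical metrizability is not determined by subspaces of small density}

\begin{abstract}
A metric is economical if on every infinite set $A$ it takes at most $\operatorname{dens}(A)$ values. In an economically metrizable space every subspace of density less than $\mathfrak c$ is zero-dimensional. We show in ZFC that the converse fails, even when ``zero-dimensional'' is strengthened to ``strongly zero-dimensional'': there is a metrizable space $X$ of density $\mathfrak c$ whose subspaces of density less than $\mathfrak c$ are all ultrametrizable, while every compatible metric on $X$ takes $\mathfrak c$ values on some separable subset. The space $X$ admits no continuous injection into an economically metrizable space. For the strong hypothesis, the converse holds for spaces of density $\mu$ exactly when $\mu<\mathfrak c$.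
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{density} $\operatorname{dens}(A)$ of a topological space $A$ is the least cardinality of a dense subset of $A$. A metric $d$ on a set $X$ is \emph{economical} if
\[
|d(A\times A)|\le \operatorname{dens}(A)\qquad\text{for every infinite } A\subset X,
\]
where $d(A\times A)=\{d(a,b):a,b\in A\}$. A topological space is \emph{economically metrizable} if its topology is generated by an economical metric.

To see what the definition measures, let $A$ be an infinite metric space and $D$ a dense subset of cardinality $\operatorname{dens}(A)$. Finite sets are closed, so $D$ is infinite, and the points of $D$ realize at most $|D\times D|=\operatorname{dens}(A)$ distances. A metric is thus economical when the passage from $D$ to $A$ does not raise the number of distances above this bound. Every metric on a countable set is economical. The usual metric on $[0,1]$ is not: a countable set is dense, but $\mathfrak c=2^{\omega}$ distances occur. Every \emph{ultrametric}, that is, every metric with $d(x,z)\le\max\{d(x,y),d(y,z)\}$, is economical (Lemma~\ref{lem:ultra}).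

A space is \emph{zero-dimensional} if it has a base of clopen (open-and-closed) sets. A metrizable space $X$ is \emph{strongly zero-dimensional} if for any disjoint closed sets $A,B\subset X$ there is a clopen set $U$ with $A\subset U\subset X\setminus B$. The second property implies the first: apply it to a point and the complement of an open neighborhood. The following necessary condition for economical metrizability is known.

\begin{proposition}\label{prop:necessary}
If $X$ is economically metrizable, then every subspace $A\subset X$ with $\operatorname{dens}(A)<\mathfrak c$ is zero-dimensional.
\end{proposition}

\begin{proof}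
Let $d$ be a compatible economical metric and let $A$ be infinite. Then $|d(A\times A)|<\mathfrak c$, so there are arbitrarily small $r>0$ outside $d(A\times A)$. For such $r$ and $x\in A$ the set $\{y\in A:d(x,y)<r\}=\{y\in A:d(x,y)\le r\}$ is clopen in $A$, and these sets form a base at $x$.
\end{proof}

Banakh, Vovk and W\'ojcik \cite{BVW} pose the converse question.

\begin{quote}
\emph{Is a metrizable space $X$ economically metrizable if every subspace $A\subset X$ with $\operatorname{dens}(A)<\mathfrak c$ is (strongly) zero-dimensional?}
\end{quote}

One would guess that the answer is yes. A metric takes at most $\mathfrak c$ values, so sets of density at least $\mathfrak c$ impose no condition at all. Under the strong hypothesis, each of the remaining sets carries a compatible ultrametric by a theorem of de Groot \cite{dG}, and ultrametrics are economical. So every subspace on which the definition says anything is economically metrizable on its own, and what is asked for is a single metric on $X$ that is economical on all of these subspaces at once. We show that such a metric need not exist.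

\begin{theorem}\label{thm:main}
There is a metrizable space $X$ of density $\mathfrak c$ such that
\begin{enumerate}
\item[(1)] every subspace $A\subset X$ with $\operatorname{dens}(A)<\mathfrak c$ is strongly zero-dimensional (hence zero-dimensional);
\item[(2)] for every metric $d$ generating the topology of $X$ there is an infinite separable set $A\subset X$ with $|d(A\times A)|=\mathfrak c$. In particular, $X$ is not economically metrizable.
\end{enumerate}
\end{theorem}

The answer is therefore negative under both hypotheses. The reason for (2) is a rigidity property of the real-valued functions on $X$.

\begin{theorem}\label{thm:fibers}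
For the space $X$ constructed in the proof of Theorem~\ref{thm:main} there is a continuous map $\pi\colon X\to L$ onto an ultrametric space, with all fibers infinite and separable, such that the following holds: if a continuous function $f\colon X\to\mathbb R$ is non-constant on some fiber of $\pi$, then $|f(F)|=\mathfrak c$ for some fiber $F$ of $\pi$. Consequently, every continuous map from $X$ to an economically metrizable space is constant on the fibers of $\pi$, and no economically metrizable space admits a continuous injection from $X$.
\end{theorem}

The density $\mathfrak c$ in Theorem~\ref{thm:main} is the exact threshold for the strong hypothesis.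

\begin{theorem}\label{thm:threshold}
Let $\mu$ be an infinite cardinal. The statement ``every metrizable space of density $\mu$, all of whose subspaces of density less than $\mathfrak c$ are strongly zero-dimensional, is economically metrizable'' holds if and only if $\mu<\mathfrak c$.
\end{theorem}

All proofs are in ZFC. We do not decide whether every metrizable space of density less than $\mathfrak c$ that is zero-dimensional but not strongly zero-dimensional is economically metrizable; the question above does not depend on this.

An economical metric $d$ supplies the continuous functions $d(x,\cdot)$, which separate points and take only countably many values on each separable set. A counterexample has to defeat every such function. Our space $X$ is a dense subset of $[0,1]\times L$. Each vertical column of $X$ is a subset of $[0,1]$ so large that a non-constant function with fewer than $\mathfrak c$ values on it must oscillate at some missing point; the function must ``cut'' the column (Section~\ref{sec:column}). The columns are distributed over $L$ (Section~\ref{sec:labels}) so that those met by a subspace of small density can all be cut at the same heights (Section~\ref{sec:space}), while the columns over a nonempty open subset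 of $L$ cannot be cut simultaneously (Section~\ref{sec:walls}). Sections~\ref{sec:functions} and~\ref{sec:proofs} derive the theorems.

\subsection*{Standard facts}
We regard $\mathfrak c$ as an initial ordinal, so $\mathfrak c$ is the set of all ordinals of cardinality less than $\mathfrak c$. A limit ordinal has \emph{cofinality $\omega$} if it is the supremum of a strictly increasing sequence $(\beta_n)_{n<\omega}$. A space is \emph{Polish} if it is separable and completely metrizable, a subset of $[0,1]$ is \emph{analytic} if it is a continuous image of a Polish space, and a \emph{Cantor set} is a space homeomorphic to $2^\omega$. We use the following textbook facts.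
\begin{enumerate}
\item[(F1)] (K\"onig's theorem) $\operatorname{cf}(\mathfrak c)>\omega$: a countable subset of $\mathfrak c$ has supremum less than $\mathfrak c$.
\item[(F2)] (Baire's theorem) If a nonempty completely metrizable space is a union of countably many closed sets, one of them has nonempty interior.
\item[(F3)] Closed subsets, $G_\delta$ subsets and countable products of Polish spaces are Polish.
\item[(F4)] Every uncountable analytic subset of $[0,1]$ contains a Cantor set. In particular, every uncountable closed subset of $[0,1]$ has cardinality $\mathfrak c$.
\item[(F5)] For every space $Y$, the projection $[0,1]\times Y\to Y$ maps closed sets to closed sets.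
\end{enumerate}

\section{Ultrametrics}\label{sec:ultra}

In an ultrametric space every point of an open ball is a center of it: if $d(x,y)<r$, then $d(x,z)<r$ and $d(y,z)<r$ are equivalent. Subspaces of ultrametric spaces are ultrametric, and the maximum of two ultrametrics is a compatible ultrametric on the product.

\begin{lemma}\label{lem:ultra}
Let $(Y,d)$ be an ultrametric space. Then
\begin{enumerate}
\item[(a)] $d$ is economical;
\item[(b)] $Y$ is strongly zero-dimensional.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $A\subset Y$ be infinite and let $D\subset A$ be dense with $|D|=\operatorname{dens}(A)$. Given $a\ne b$ in $A$, choose $a',b'\in D$ with $d(a,a')<d(a,b)$ and $d(b,b')<d(a,b)$. Then $d(a',b')\le\max\{d(a',a),d(a,b),d(b,b')\}=d(a,b)$. Also $d(a,b)\le\max\{d(a,a'),d(a',b'),d(b',b)\}$, and here the first and third terms are smaller than $d(a,b)$, so $d(a,b)\le d(a',b')$. Hence $d(A\times A)=d(D\times D)$, a set of cardinality at most $|D|$.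

(b) Let $A,B\subset Y$ be disjoint and closed, and let $O_n(x)$ be the open ball of radius $1/n$ about $x$. Each $x$ lies outside $A$ or outside $B$, so there is a least $n(x)\ge1$ such that $O_{n(x)}(x)$ misses $A$ or misses $B$. If $y\in O_{n(x)}(x)$, then $O_m(y)=O_m(x)$ for all $m\le n(x)$, hence $n(y)=n(x)$ and $O_{n(y)}(y)=O_{n(x)}(x)$. So two balls of the form $O_{n(x)}(x)$ with a common point $y$ both equal $O_{n(y)}(y)$, and these balls partition $Y$ into open sets. The union $U$ of those that meet $A$ is clopen and contains $A$, and it misses $B$ because a ball of the partition that meets $A$ misses $B$.
\end{proof}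

De Groot's theorem \cite{dG} is the converse of (b): a strongly zero-dimensional metrizable space has a compatible ultrametric. Together with (a) this gives the following.

\begin{corollary}\label{cor:strong}
Every strongly zero-dimensional metrizable space, of any density, is economically metrizable.
\end{corollary}

So the space of Theorem~\ref{thm:main} cannot itself be strongly zero-dimensional, although all its subspaces of density less than $\mathfrak c$ are. The next lemma is our source of ultrametrics.

\begin{lemma}\label{lem:codense}
If $Z\subset[0,1]$ has dense complement, then $Z$ has a compatible ultrametric bounded by $1$.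
\end{lemma}

\begin{proof}
Choose a set $\{q_n:n\ge1\}\subset[0,1]\setminus Z$ that is dense in $[0,1]$. For distinct $x,y\in Z$ put
\[
u(x,y)=1/\min\{n: q_n\text{ lies strictly between }x\text{ and }y\},
\]
and put $u(x,x)=0$. Let $x<q_n<y$ with $n$ minimal, and let $z\in Z$. Since $z\neq q_n$, the point $q_n$ lies strictly between $z$ and $y$ or strictly between $x$ and $z$, so $u(x,y)=1/n\le\max\{u(x,z),u(z,y)\}$. The ball $\{y:u(x,y)<1/n\}$ is the trace on $Z$ of the component of $[0,1]\setminus\{q_1,\dots,q_n\}$ that contains $x$. These components are open in $[0,1]$, and their lengths tend to $0$ because the $q_n$ are dense. So $u$ generates the topology of $Z$.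
\end{proof}

\section{One column}\label{sec:column}

Call a set $P\subset[0,1]$ \emph{thick} if it meets every uncountable closed subset of $[0,1]$. A thick set meets every nondegenerate closed interval, so it is dense in $[0,1]$ and infinite.

\begin{lemma}\label{lem:thick}
If $P$ is thick and $g\colon[0,1]\to\mathbb R$ is continuous and non-constant, then $|g(P)|=\mathfrak c$.
\end{lemma}

\begin{proof}
Since $[0,1]$ is connected, $g([0,1])$ is a nondegenerate interval. It contains a Cantor set, which is homeomorphic to $2^\omega\times2^\omega$; the slices $\{a\}\times2^\omega$ give $\mathfrak c$ pairwise disjoint uncountable compact sets $C_a\subset g([0,1])$. Each $g^{-1}(C_a)$ is closed, and it is uncountable because $g$ maps it onto $C_a$. So it meets $P$, and $g(P)$ meets every $C_a$.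
\end{proof}

Density alone would not suffice: the identity takes countably many values on the rational points of $[0,1]$.

A thick set can still carry non-constant functions with few values. If $q\in(0,1)\setminus P$, then $P\cap[0,q)=P\cap[0,q]$ is clopen in $P$, and its indicator function is continuous on $P$. This function \emph{cuts} $P$ at $q$: it has no continuous extension to $q$. Lemma~\ref{lem:thick} says that nothing else can happen: a non-constant continuous function on $P$ with fewer than $\mathfrak c$ values does not extend continuously to $[0,1]$.

We need many thick sets, and we need each point of $[0,1]$ to lie in one of them, so that no height is a possible cut for all of them.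

\begin{lemma}\label{lem:partition}
There is a partition $[0,1]=\bigsqcup_{\xi<\mathfrak c}P_\xi$ into thick sets.
\end{lemma}

\begin{proof}
A closed subset of $[0,1]$ is determined by the family of rational intervals that miss it, so there are at most $\mathfrak c$ closed sets. Enumerate as $(K_i,\xi_i)_{i<\mathfrak c}$ all pairs consisting of an uncountable closed set $K\subset[0,1]$ and an ordinal $\xi<\mathfrak c$. By recursion choose $x_i\in K_i\setminus\{x_j:j<i\}$; this is possible since $|K_i|=\mathfrak c$ by (F4) and $|i|<\mathfrak c$. Put $P_\xi=\{x_i:\xi_i=\xi\}$ for $\xi>0$, and let $P_0$ consist of all remaining points, so that $P_0\supset\{x_i:\xi_i=0\}$. The $x_i$ are distinct, so the $P_\xi$ are pairwise disjoint, and $x_i\in K\cap P_\xi$ when $(K_i,\xi_i)=(K,\xi)$.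
\end{proof}

Fix such a partition. The union of fewer than $\mathfrak c$ of its pieces misses some piece $P_\eta$, so it has dense complement and is ultrametrizable by Lemma~\ref{lem:codense}. This is why we take $\mathfrak c$ pieces.

\section{Labels on increasing sequences}\label{sec:labels}

The topological sum of the spaces $P_\xi$ is ultrametrizable (use the metrics of Lemma~\ref{lem:codense} and put different summands at distance $1$): every column is cut at its own points, independently of the others. To prevent this, columns must accumulate on one another. We therefore place the column $P_{\lambda(s)}$ over each point $s$ of a complete ultrametric space $L$, for a suitable \emph{label} function $\lambda\colon L\to\mathfrak c$. Three things are required of $\lambda$. It should take few values on sets of small density. It should take every value on every nonempty open set, so that no cut at a constant height survives on an open set. And it should be constant on Polish subspaces that are rich enough to detect a cut at variable height. The supremum of an increasing sequence of ordinals has the first and third properties, and a relabeling of the suprema adds the second.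

Give $\mathfrak c$ the discrete topology and $\mathfrak c^\omega$ the ultrametric in which distinct sequences $s,s'$ have distance $2^{-\min\{n:\,s_n\ne s'_n\}}$. It is complete, since the coordinates of a Cauchy sequence are eventually constant. Let $L\subset\mathfrak c^\omega$ be the set of strictly increasing sequences. The condition $s_n<s_{n+1}$ defines a clopen set, so $L$ is closed and hence complete. A \emph{node} is a finite, possibly empty, strictly increasing sequence in $\mathfrak c$; its length is denoted by $|\tau|$. We write $\tau\sqsubseteq\tau'$ and $\tau\sqsubseteq s$ for ``is an initial segment of,'' $s|n$ for the initial segment of $s$ of length $n$, and $[\tau]=\{s\in L:\tau\sqsubseteq s\}$. The sets $[\tau]$ are nonempty and clopen, and the sets $[s|n]$, $n<\omega$, form a base at $s$.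

Let $E$ be the set of limit ordinals $\delta<\mathfrak c$ of cofinality $\omega$. By (F1), $\sup s\in E$ for every $s\in L$.

\begin{lemma}\label{lem:alpha}
There is a map $\alpha\colon E\to\mathfrak c$ such that $\alpha^{-1}(\xi)$ is unbounded in $\mathfrak c$ for every $\xi<\mathfrak c$.
\end{lemma}

\begin{proof}
The ordinals $\omega\cdot(\gamma+1)$, $\gamma<\mathfrak c$, are distinct elements of $E$, so $|E|=\mathfrak c$. Fewer than $\mathfrak c$ ordinals are at most a given $\beta<\mathfrak c$, so $\mathfrak c$ elements of $E$ exceed $\beta$. Enumerate $\mathfrak c\times\mathfrak c$ in order type $\mathfrak c$ and choose by recursion pairwise distinct $\delta_{\beta,\xi}\in E$ with $\delta_{\beta,\xi}>\beta$. Put $\alpha(\delta_{\beta,\xi})=\xi$, and $\alpha(\delta)=0$ for all other $\delta\in E$.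
\end{proof}

Fix such an $\alpha$ and define $\lambda\colon L\to\mathfrak c$ by $\lambda(s)=\alpha(\sup s)$.

\begin{lemma}\label{lem:labels}
\begin{enumerate}
\item[(a)] If $T\subset\mathfrak c$ is infinite, then $\lambda$ takes at most $|T|$ values on $L\cap T^\omega$.
\item[(b)] For every node $\tau$ and every $\xi<\mathfrak c$ there is $s\in[\tau]$ with $\lambda(s)=\xi$.
\item[(c)] Let $\sigma$ be a node, and let $\Phi$ assign to every node $\tau\sqsupseteq\sigma$ a finite set $\Phi(\tau)$ of nodes extending $\tau$. Then there is a nonempty Polish subspace $C\subset[\sigma]$ on which $\lambda$ is constant and such that for every nonempty relatively open set $G\subset C$ there is a node $\tau\sqsupseteq\sigma$ with $G\cap[\tau']\ne\emptyset$ for all $\tau'\in\Phi(\tau)$.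
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $s\in L\cap T^\omega$ and $\delta=\sup s$. All terms of $s$ lie in $T\cap\delta$, so $\delta=\sup(T\cap\delta)$. If $T\subset\delta$, then $\delta=\sup T$. Otherwise let $\gamma=\min(T\setminus\delta)$; then $T\cap\gamma=T\cap\delta$ and $\delta=\sup(T\cap\gamma)$. So $\delta$ belongs to $\{\sup T\}\cup\{\sup(T\cap\gamma):\gamma\in T\}$, a set of cardinality at most $|T|$.

(b) By Lemma~\ref{lem:alpha} there is $\delta\in\alpha^{-1}(\xi)$ larger than all terms of $\tau$. Since $\delta$ has cofinality $\omega$, we can continue $\tau$ by a strictly increasing sequence with supremum $\delta$.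

(c) We close off under $\Phi$. Let $N_0$ consist of $0$ and the terms of $\sigma$. Let $N_{j+1}$ consist of the elements of $N_j$, their successors $\beta+1$, and the terms of all nodes in $\Phi(\tau)$, where $\tau$ ranges over the nodes extending $\sigma$ with terms in $N_j$. Each $N_j$ is countable, and so is $N=\bigcup_jN_j$. Call a node $\tau\sqsupseteq\sigma$ an \emph{$N$-node} if its terms lie in $N$. They then lie in some $N_j$, so all members of $\Phi(\tau)$ are $N$-nodes again. The set $N$ has no largest element, so $\delta=\sup N$ is a limit ordinal of cofinality $\omega$, and $\delta<\mathfrak c$ by (F1). Thus $\delta\in E$. Put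
\[
C=\{s\in[\sigma]\cap N^\omega:\sup s=\delta\}.
\]
Then $\lambda$ has the constant value $\alpha(\delta)$ on $C$.

The space $N^\omega$ is Polish and $[\sigma]\cap N^\omega$ is closed in it. A point $s$ of this closed set has supremum $\delta$ if and only if for every $\beta\in N$ there is $n$ with $s_n\ge\beta$. For each of the countably many $\beta$ this is an open condition, so $C$ is Polish by (F3).

Every $N$-node $\tau$ satisfies $C\cap[\tau]\ne\emptyset$: enumerate $N=\{\beta_j:j<\omega\}$ and extend $\tau$ term by term, choosing as the $j$th new term an element of $N$ larger than $\beta_j$ and than all previous terms. In particular $C\neq\emptyset$, as $\sigma$ is an $N$-node. Finally, let $G\subset C$ be nonempty and relatively open. Choose $s\in G$ and $n\ge|\sigma|$ with $C\cap[s|n]\subset G$, and let $\tau=s|n$, an $N$-node. Each $\tau'\in\Phi(\tau)$ is an $N$-node extending $\tau$, so $\emptyset\ne C\cap[\tau']\subset C\cap[\tau]\subset G$.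
\end{proof}

\section{The space and its small subspaces}\label{sec:space}

Put
\[
X=\{(t,s)\in[0,1]\times L: t\in P_{\lambda(s)}\},\qquad \pi\colon X\to L,\quad\pi(t,s)=s.
\]
The map $\pi$ is continuous, and the fiber over $s$ is $P_{\lambda(s)}\times\{s\}$, which is infinite and separable; in particular $\pi$ is onto. The space $X$ is dense in $[0,1]\times L$, since each fiber is dense in its column $[0,1]\times\{s\}$. There are $\mathfrak c$ nodes, so the sets $I\times[\tau]$, with $I$ the trace on $[0,1]$ of an open interval with rational endpoints, form a base of $[0,1]\times L$ of cardinality $\mathfrak c$; choosing a point of $X$ in each gives $\operatorname{dens}(X)\le\mathfrak c$. The sets $\pi^{-1}([\langle\gamma\rangle])$, where $\langle\gamma\rangle$ runs through the $\mathfrak c$ nodes of length $1$, are nonempty, open and pairwise disjoint. Hence $\operatorname{dens}(X)=\mathfrak c$.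

\begin{proposition}\label{prop:small}
Every subspace $A\subset X$ with $\operatorname{dens}(A)<\mathfrak c$ is ultrametrizable.
\end{proposition}

\begin{proof}
If $A$ is finite, the discrete metric will do. Otherwise $\kappa=\operatorname{dens}(A)$ is infinite. Let $D\subset A$ be dense with $|D|=\kappa$, and let $T\subset\mathfrak c$ be the set of all terms of the sequences $s\in\pi(D)$. Then $T$ is infinite and $|T|\le\kappa\cdot\omega=\kappa$. The set $[0,1]\times T^\omega$ is closed in $[0,1]\times\mathfrak c^\omega$ and contains $D$, so it contains $A$. By Lemma~\ref{lem:labels}(a), the set $\Lambda=\lambda(L\cap T^\omega)$ has cardinality at most $\kappa<\mathfrak c$, and $A\subset Z\times L$ for $Z=\bigcup_{\xi\in\Lambda}P_\xi$. For any $\eta\in\mathfrak c\setminus\Lambda$ the complement of $Z$ contains the dense set $P_\eta$. So $Z$ is ultrametrizable by Lemma~\ref{lem:codense}, and so are $Z\times L$ and its subspace $A$.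
\end{proof}

The set $A$ may meet far more than $\kappa$ columns, since $T^\omega$ can have cardinality greater than $|T|$. What the proof uses is that these columns carry at most $\kappa$ labels.

\section{Walls}\label{sec:walls}

A function that cuts all columns over an open subset of $L$ has its points of large oscillation in a closed set that misses $X$. The next notion describes such sets.

\begin{definition}
Let $\sigma$ be a node. A \emph{wall over $\sigma$} is a closed set $W\subset[0,1]\times[\sigma]$ that meets the column $[0,1]\times\{s\}$ for every $s\in[\sigma]$.
\end{definition}

\begin{proposition}\label{prop:walls}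
The space $X$ meets every wall.
\end{proposition}

The idea is visible in the case of a wall with exactly one point in each column, which we treat first.

\begin{example}\label{ex:graph}
Let $W=\{(c(s),s):s\in[\sigma]\}$ be the graph of a continuous function $c\colon[\sigma]\to[0,1]$. If $W$ missed $X$, the set $\{(t,s)\in X:s\in[\sigma],\ t<c(s)\}$ would be clopen in $X$, and it would split the fiber over every $s\in[\sigma]$ with $0<c(s)<1$. We look for $s$ with $c(s)\in P_{\lambda(s)}$.

Suppose first that $c$ is constant on some $[\tau]$ with $\tau\sqsupseteq\sigma$, with value $t$. The sets $P_\xi$ cover $[0,1]$, so $t\in P_\xi$ for some $\xi$, and Lemma~\ref{lem:labels}(b) gives $s\in[\tau]$ with $\lambda(s)=\xi$. Then $c(s)\in P_{\lambda(s)}$.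

Suppose now that $c$ is constant on no $[\tau]$. We would like to say that $c$ has a large image, which must meet a thick set. There are two obstacles: the thick set $P_{\lambda(s)}$ changes with $s$, and a continuous image of a nonseparable complete space need not contain a Cantor set (every subset of $[0,1]$ is a continuous image of a discrete space). Passing to a Polish subspace with constant label removes both, provided that $c$ is still nowhere constant there. For each $\tau\sqsupseteq\sigma$ take two points of $[\tau]$ with different values of $c$ and, by continuity, nodes $\tau',\tau''\sqsupseteq\tau$ with $c([\tau'])\cap c([\tau''])=\emptyset$. Let $\Phi(\tau)=\{\tau',\tau''\}$, and let $C$ be given by Lemma~\ref{lem:labels}(c), with label $\xi$. Every nonempty open subset of $C$ meets both members of some pair $[\tau'],[\tau'']$, so $c$ is not constant on it. By (F2), $C$ is not a union of countably many level sets of $c$, so the analytic set $c(C)$ is uncountable. By (F4) it contains a Cantor set, which meets $P_\xi$. So $c(s)\in P_\xi=P_{\lambda(s)}$ for some $s\in C$.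
\end{example}

A general wall has a compact set $W_s$ in place of the point $c(s)$. The dichotomy becomes: either $W$ contains a horizontal piece $\{t\}\times[\tau]$, or it does not. In the second case we need finitely many nodes above $\tau$ that witness the absence of such a piece, since only finitely (or countably) many can be captured by the closing-off. They come from the compactness of $[0,1]$, applied to the closed shadows of $W$ over the sets $[\tau]$.

\begin{proof}[Proof of Proposition~\ref{prop:walls}]
Let $W$ be a wall over $\sigma$. For $s\in[\sigma]$ let $W_s=\{t:(t,s)\in W\}\neq\emptyset$, and for a node $\tau\sqsupseteq\sigma$ let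
\[
H_\tau=\overline{\textstyle\bigcup_{s\in[\tau]}W_s}\subset[0,1],
\]
a compact set. We claim that
\begin{equation}\label{eq:horizontal}
t\in\bigcap_{\tau'\sqsupseteq\tau}H_{\tau'}\quad\text{implies}\quad\{t\}\times[\tau]\subset W.
\end{equation}
Let $s\in[\tau]$. For $n\ge|\tau|$ the node $s|n$ extends $\tau$, so $t\in H_{s|n}$, and there are $s^n\in[s|n]$ and $t^n\in W_{s^n}$ with $|t^n-t|<2^{-n}$. The points $(t^n,s^n)\in W$ converge to $(t,s)$, and $W$ is closed. This proves \eqref{eq:horizontal}.

\emph{Case 1: there are $\tau\sqsupseteq\sigma$ and $t\in\bigcap_{\tau'\sqsupseteq\tau}H_{\tau'}$.} Let $\xi$ be such that $t\in P_\xi$, and by Lemma~\ref{lem:labels}(b) let $s\in[\tau]$ have label $\xi$. Then $(t,s)\in X$, and $(t,s)\in W$ by \eqref{eq:horizontal}.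

\emph{Case 2: $\bigcap_{\tau'\sqsupseteq\tau}H_{\tau'}=\emptyset$ for every $\tau\sqsupseteq\sigma$.} By compactness, for every $\tau\sqsupseteq\sigma$ there is a nonempty finite set $\Phi(\tau)$ of nodes extending $\tau$ with $\bigcap_{\tau'\in\Phi(\tau)}H_{\tau'}=\emptyset$. Let $C\subset[\sigma]$ be given by Lemma~\ref{lem:labels}(c), let $\xi$ be the value of $\lambda$ on $C$, and let $M=\bigcup_{s\in C}W_s$. The set $W\cap([0,1]\times C)$ is closed in the Polish space $[0,1]\times C$, and $M$ is its projection to $[0,1]$. So $M$ is analytic.

We show that $M$ is uncountable. For $t\in M$ the set $C_t=\{s\in C:(t,s)\in W\}$ is closed in $C$, and these sets cover $C$ because $W_s\ne\emptyset$ for each $s\in C$. If $M$ were countable, (F2) would give $t\in M$ and a nonempty relatively open set $G\subset C$ with $G\subset C_t$. Take $\tau\sqsupseteq\sigma$ such that $G$ meets $[\tau']$ for every $\tau'\in\Phi(\tau)$. For $s\in G\cap[\tau']$ we have $t\in W_s\subset H_{\tau'}$. So $t\in\bigcap_{\tau'\in\Phi(\tau)}H_{\tau'}=\emptyset$, which is absurd.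

By (F4), $M$ contains a Cantor set, which meets the thick set $P_\xi$. So there are $s\in C$ and $t\in W_s\cap P_\xi$. Since $\lambda(s)=\xi$, the point $(t,s)$ lies in $W\cap X$.
\end{proof}

\begin{remark}
Case 1 is the only place where we use that the sets $P_\xi$ cover $[0,1]$ and that the fibers of $\alpha$ are unbounded. If a label $\xi$ did not occur on some $[\tau]$, then for $q\in P_\xi$ the wall $\{q\}\times[\tau]$ would miss $X$. This is the situation over the sets $L\cap T^\omega$ in the proof of Proposition~\ref{prop:small}, where the label $\eta$ is missing.
\end{remark}

\section{Real-valued functions on $X$}\label{sec:functions}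

\begin{proposition}\label{prop:functions}
If $f\colon X\to\mathbb R$ is continuous and non-constant on some fiber of $\pi$, then $|f(F)|=\mathfrak c$ for some fiber $F$ of $\pi$.
\end{proposition}

The plan is to find a column to which $f$ extends continuously and to apply Lemma~\ref{lem:thick} there. The oscillation has to be measured in $[0,1]\times L$, not in single columns, so that its level sets are closed in the product and can serve as walls.

\begin{proof}
\emph{Non-constancy spreads to nearby fibers.} Let $f(t_0,s^0)\ne f(t_1,s^0)$, and let $J_0,J_1\subset\mathbb R$ be disjoint open intervals around these two values. By continuity there are relatively open intervals $I_0\ni t_0$ and $I_1\ni t_1$ in $[0,1]$ and a node $\sigma_0\sqsubseteq s^0$ such that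
\begin{equation}\label{eq:spread}
f\bigl(X\cap(I_i\times[\sigma_0])\bigr)\subset J_i\qquad(i=0,1).
\end{equation}

\emph{Oscillation.} For $z\in[0,1]\times L$ let $\operatorname{osc}(z)\in[0,\infty]$ be the infimum of $\operatorname{diam}f(V\cap X)$ over all open neighborhoods $V$ of $z$ in $[0,1]\times L$. If $\operatorname{diam}f(V\cap X)<1/k$, then $\operatorname{osc}<1/k$ at all points of $V$, so the sets
\[
B_k=\{z\in[0,1]\times L:\operatorname{osc}(z)\ge1/k\}\qquad(k\ge1)
\]
are closed. Continuity of $f$ at a point $z\in X$ gives $\operatorname{osc}(z)=0$, so each $B_k$ is disjoint from $X$.

\emph{A column without oscillation.} We claim that there is $s\in[\sigma_0]$ with $\operatorname{osc}(t,s)=0$ for all $t\in[0,1]$. Otherwise $[\sigma_0]$ is the union of the sets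
\[
A_k=\{s\in[\sigma_0]:(t,s)\in B_k\text{ for some }t\in[0,1]\},
\]
which are closed by (F5). The space $[\sigma_0]$ is closed in $L$, hence complete, so (F2) gives $k$ and a node $\sigma\sqsupseteq\sigma_0$ with $[\sigma]\subset A_k$. Then $B_k\cap([0,1]\times[\sigma])$ is a wall over $\sigma$ that is disjoint from $X$, contrary to Proposition~\ref{prop:walls}.

\emph{Extension to that column.} Fix such an $s$, let $P=P_{\lambda(s)}$, and let $f_s=f(\cdot,s)\colon P\to\mathbb R$. For $t\in[0,1]$ and $n\ge1$ let $Q_n(t)$ be the closure of $f_s\bigl(P\cap(t-\frac1n,t+\frac1n)\bigr)$. These sets decrease with $n$ and are nonempty because $P$ is dense. Their diameters tend to $0$: an open neighborhood $V$ of $(t,s)$ contains $\bigl([0,1]\cap(t-\frac1n,t+\frac1n)\bigr)\times\{s\}$ for large $n$, and then $\operatorname{diam}Q_n(t)\le\operatorname{diam}f(V\cap X)$. So $\bigcap_nQ_n(t)$ is a single point $g(t)$, and $g(t)=f_s(t)$ for $t\in P$. If $|t'-t|<1/n$, then $Q_m(t')\subset Q_n(t)$ for large $m$, so $|g(t')-g(t)|\le\operatorname{diam}Q_n(t)$; hence $g\colon[0,1]\to\mathbb R$ is continuous. By \eqref{eq:spread}, $g$ maps the nonempty set $P\cap I_i$ into $J_i$ for $i=0,1$, so $g$ is not constant. Lemma~\ref{lem:thick} gives $|g(P)|=\mathfrak c$,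 and $g(P)=f(F)$ for the fiber $F=P\times\{s\}$.
\end{proof}

\begin{remark}
The fiber $F$ may differ from the fiber on which $f$ was assumed non-constant; the proof only locates it over $[\sigma_0]$. Applied to indicator functions, the proposition shows that every clopen subset of $X$ is a union of fibers. So two points of one fiber are never separated by a clopen subset of $X$, and $X$ is not zero-dimensional, although every fiber is ultrametrizable.
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{corollary}\label{cor:maps}
Let $(Y,d)$ be a metric space and let $h\colon X\to Y$ be continuous and non-constant on some fiber of $\pi$. Then there is an infinite separable set $A\subset Y$ with $|d(A\times A)|=\mathfrak c$. In particular, $d$ is not economical.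
\end{corollary}

\begin{proof}
Let $x_0,x_1$ lie in one fiber with $h(x_0)\ne h(x_1)$. The function $f(x)=d(h(x_0),h(x))$ is continuous and $f(x_0)=0\ne f(x_1)$. By Proposition~\ref{prop:functions} there is a fiber $F$ with $|f(F)|=\mathfrak c$. The set $A=h(F)\cup\{h(x_0)\}$ is separable, because $h(F)$ is a continuous image of a separable space. Moreover $f(F)\subset d(A\times A)\subset\mathbb R$, so $|d(A\times A)|=\mathfrak c$ and $A$ is infinite. Thus $|d(A\times A)|>\omega=\operatorname{dens}(A)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $X$ of Section~\ref{sec:space} is metrizable and has density $\mathfrak c$. Part (1) follows from Proposition~\ref{prop:small} and Lemma~\ref{lem:ultra}(b). For part (2), apply Corollary~\ref{cor:maps} to the identity map $X\to(X,d)$, which is continuous and, the fibers being infinite, non-constant on each of them.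
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fibers}]
The properties of $\pi$ and its fibers were verified in Section~\ref{sec:space}, and the statement about real-valued functions is Proposition~\ref{prop:functions}. If $h\colon X\to Y$ is continuous and the topology of $Y$ is generated by an economical metric, then $h$ is constant on every fiber by Corollary~\ref{cor:maps}. Since the fibers are infinite, $h$ is not injective.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
Let $\mu<\mathfrak c$, and let $Y$ be a metrizable space of density $\mu$ satisfying the hypothesis. Then $Y$ is one of its own subspaces of density less than $\mathfrak c$, so it is strongly zero-dimensional, and Corollary~\ref{cor:strong} applies.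

Let $\mu\ge\mathfrak c$, and let $Y=X\oplus D$ be the topological sum of $X$ and a discrete space $D$ of cardinality $\mu$. Then $Y$ is metrizable and $\operatorname{dens}(Y)=\mathfrak c+\mu=\mu$. Let $S\subset Y$ have density less than $\mathfrak c$. The set $S\cap X$ is open in $S$, so its density is at most that of $S$, and $S\cap X$ is strongly zero-dimensional by Theorem~\ref{thm:main}(1). Given disjoint closed sets $A,B\subset S$, take a set $U$ clopen in $S\cap X$ that contains $A\cap X$ and misses $B\cap X$. Then $U\cup(A\cap D)$ is clopen in $S$, contains $A$ and misses $B$. So $Y$ satisfies the hypothesis. A compatible economical metric on $Y$ would restrict to a compatible economical metric on $X$, which Theorem~\ref{thm:main}(2) excludes. Hence $Y$ is not economically metrizable.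
\end{proof}

\begin{thebibliography}{9}

\bibitem{BVW}
T.~Banakh, M.~Vovk, M.~R.~W\'ojcik, \emph{Connected economically metrizable spaces}, arXiv:0901.0236 (2009).

\bibitem{dG}
de Groot, \emph{Non-archimedean metrics in topology}, Proc. AMS \textbf{7} (1956), 948--953.

\end{thebibliography}
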